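# Bernoulli convolutions near the tribonacci number

## An isolated minimum of the dimension at $\beta_3$

For $\beta\in(1,2)$ let $\mu_\beta$ be the distribution of the random series $\sum_{n\ge0}\epsilon_n\beta^{-n}$, where the $\epsilon_n\in\{-1,1\}$ are independent and fair, and let $\dim\mu_\beta$ be its Hausdorff dimension. Let $\beta_3\approx1.839286755214161$ be the tribonacci number, the largest root of $P(x)=x^3-x^2-x-1$, and put $d_3=\dim\mu_{\beta_3}$. Let $\beta_*$ be any parameter with $\dim\mu_{\beta_*}=\inf_{\beta\in(1,2)}\dim\mu_\beta$.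

**Theorem 1.** $\beta_*=\beta_3$, and $\dim\mu_\beta>d_3$ for all $\beta\in(1,2)\setminus\{\beta_3\}$.

**Theorem 2.** If $0<|\beta-\beta_3|<10^{-8}$, then $\dim\mu_\beta\ge d_3+4\cdot10^{-4}$.

**Theorem 3.** $\inf_{\beta\in(1,2)\setminus\{\beta_3\}}\dim\mu_\beta>d_3$, and $\liminf_{\beta\to\beta_3,\ \beta\ne\beta_3}\dim\mu_\beta\ge d_3+5.6\cdot10^{-4}$. In particular $\beta\mapsto\dim\mu_\beta$ is discontinuous at $\beta_3$.

Let us unpack this. The measure $\mu_\beta$ is the self-similar measure of the two maps $x\mapsto\beta^{-1}x\pm1$ with weights $\frac12,\frac12$. Since $\beta<2$ the two images of the supporting interval overlap, and the dimension depends on how the overlaps are organized. A probability measure $\mu$ on $\mathbb R$ is exact dimensional with dimension $d$ if $\log\mu(B(x,r))/\log r\to d$ as $r\to0$ for $\mu$-a.e. $x$. The uniform measure on an interval has $d=1$, a point mass has $d=0$. Each $\mu_\beta$ is exact dimensional.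

Theorem 1 was posed as a conjecture in De-Jun Feng and Zhou Feng, "Estimates on the dimension of self-similar measures with overlaps", arXiv:2103.01700 (2021). The known facts around it are as follows: $d_3\approx0.98040931953\pm10^{-11}$; a minimizer exists and lies in $(\sqrt2,2)$; $\dim\mu_\beta\ge0.98040856$ for all $\beta\in(1,2)$; and the fact that matters most to us:

**Fact 1.** $\dim\mu_\beta>d_3$ for $\beta\in(\sqrt2,2)\setminus(\beta_3-10^{-8},\beta_3+10^{-8})$. Also $\frac12<d_3<1$.

So the open window has width $2\cdot10^{-8}$, and Theorem 2 deals with it. The theorem says that $\beta_3$ sits at the bottom of an isolated spike: arbitrarily close to $\beta_3$, the dimension is higher by a fixed amount. We use two more results from the literature.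

**Fact 2** (Feng–Hu, *Dimension theory of iterated function systems*, Comm. Pure Appl. Math. 62 (2009)). For an IFS of similarities on $\mathbb R$ with common ratio $\beta^{-1}$, coding map $\pi$, shift $T$, first-symbol partition $\mathcal P$ and a Bernoulli measure $m$ on the coding space, $m\circ\pi^{-1}$ is exact dimensional with dimension $[H_m(\mathcal P|T^{-1}\pi^{-1}\mathcal B)-H_m(\mathcal P|\pi^{-1}\mathcal B)]/\log\beta$, where $\mathcal B$ is the Borel $\sigma$-algebra.

**Fact 3** (Hochman, Ann. of Math. 180 (2014); stated in this form in Breuillard–Varjú, *On the dimension of Bernoulli convolutions*, Ann. Probab. 47 (2019)). For algebraic $\beta\in(1,2)$, $\dim\mu_\beta=\min\{1,h_\beta/\log\beta\}$, where $h_\beta=\lim_n\frac1nH(\sum_{i<n}\epsilon_i\beta^i)$.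

Fact 3 will be used only at the single parameter $\sqrt{\beta_3}$.

## Dimension as $\log2$ minus a conditional entropy

We write $\log$ for the natural logarithm and $e(x)=e^{2\pi ix}$. Replace the signs by digits: let $\omega_n\in\{0,1\}$ be i.i.d. fair, $\Omega=\{0,1\}^{\mathbb N_0}$, and
$$\pi_\beta(\omega)=\sum_{n\ge0}\omega_n\beta^{-n},\qquad X=X_\beta=\pi_\beta(\omega).$$
With $\epsilon_n=2\omega_n-1$ the law of $X$ is an affine image of $\mu_\beta$, so it has the same dimension. We drop the index $\beta$ when it is clear.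

For a random variable $Y$ let $H(\omega_0|Y)=\mathbb E\,h(\mathbb P(\omega_0=1|Y))$ with $h(t)=-t\log t-(1-t)\log(1-t)$. In Fact 2 the first entropy is $H(\omega_0|\pi(T\omega))=\log2$, because $\omega_0$ is independent of $\pi(T\omega)$. So
$$\dim\mu_\beta\cdot\log\beta=\log2-H(\omega_0|X_\beta)\qquad(1<\beta<2).\tag{1}$$
In words: the dimension is small when, seeing the point $X$, one remains uncertain about its first digit. Put $H_3=H(\omega_0|X_{\beta_3})$, so $d_3\log\beta_3=\log2-H_3$. Numerically $H_3\approx0.0957$.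

Two examples. For $\beta=2$ the point determines the digit almost surely, the entropy is $0$, and $\log 2/\log2=1$ is the dimension of the uniform measure. For $\beta=\sqrt2$, the even-index part $\sum_n\epsilon_{2n}2^{-n}$ is uniform on $[-2,2]$; so $\mu_{\sqrt2}$, a convolution with a uniform law, is absolutely continuous and has dimension $1$. Then (1) says $H(\omega_0|X_{\sqrt2})=\log2-\frac12\log2=\frac12\log 2$.

To prove Theorem 2 we must show that $H(\omega_0|X_\beta)$ is smaller than $H_3$ by a definite amount. The bookkeeping device is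
$$G(x,y)=(x+y)\log(x+y)-x\log x-y\log y=(x+y)\,h\!\left(\tfrac{x}{x+y}\right)\quad\text{on }[0,\infty)^2,$$
with $G(0,0)=0$. It is homogeneous of degree $1$; it is concave, as the perspective of the concave function $h$; it is nondecreasing in each variable, because $\partial_xG=\log\frac{x+y}{x}\ge0$; and $G(x,y)\le(x+y)\log2$. For finite measures $\nu_0,\nu_1$ let $\int_BG(d\nu_0,d\nu_1)$ be the integral of $G$ of their densities with respect to a dominating measure; by homogeneity the choice is irrelevant. If $\lambda=\nu_0+\nu_1$, Jensen's inequality for the normalized measure $\lambda|_B/\lambda(B)$ together with homogeneity gives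
$$\int_BG(d\nu_0,d\nu_1)\le G(\nu_0(B),\nu_1(B)).\tag{2}$$
With $\mu_i(B)=\mathbb P(X\in B,\omega_0=i)$, taking densities with respect to the law of $X$, we get $H(\omega_0|X)=\int G(d\mu_0,d\mu_1)$. Similarly, if $Y$ takes countably many values, $H(\omega_0|Y)=\sum_yG(\mathbb P(Y=y,\omega_0=0),\mathbb P(Y=y,\omega_0=1))$.

## Parameters outside the window: squaring $\beta$

This section shows that Theorem 2 implies Theorem 1, so that afterwards we can stay within $10^{-8}$ of $\beta_3$.

**Lemma 1.** If $\mu$ and $\mu*\nu$ are exact dimensional probability measures on $\mathbb R$, then $\dim(\mu*\nu)\ge\dim\mu$. Consequently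
$$\dim\mu_\beta\ge\dim\mu_{\beta^2}\qquad(1<\beta<\sqrt2).\tag{3}$$

*Proof.* The set $A$ where the local dimension of $\mu*\nu$ equals $\dim(\mu*\nu)$ has full measure and Hausdorff dimension $\dim(\mu*\nu)$. Since $\int\mu(A-y)\,d\nu(y)=(\mu*\nu)(A)=1$, some $y$ has $\mu(A-y)>0$, and a set of positive $\mu$-measure has Hausdorff dimension at least $\dim\mu$. So $\dim_HA=\dim_H(A-y)\ge\dim\mu$. For (3), split the series by parity: $\sum\epsilon_{2n}\beta^{-2n}$ has law $\mu_{\beta^2}$, and the odd part is an independent scaled copy. $\square$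

**Lemma 2.** $\dim\mu_g=1$ for $g=\sqrt{\beta_3}$.

*Proof.* **Step 1: $g\notin\mathbb Q(\beta_3)$.** $P$ is irreducible over $\mathbb Q$, because $P(1)=P(-1)=-2$ and a rational root would be $\pm1$. Suppose $g\in\mathbb Q(\beta_3)$. Then $\mathbb Q(g)=\mathbb Q(\beta_3)$ and $g$ is an algebraic integer of degree $3$ with minimal polynomial $Q(x)=x^3+Ax^2+Bx+C\in\mathbb Z[x]$. The three embeddings of the field send $g$ to its conjugates $g_i$ and $\beta_3=g^2$ to $g_i^2$, so the $g_i^2$ are the three roots of $P$. Hence $-Q(x)Q(-x)=\prod(x-g_i)(x+g_i)=P(x^2)$. The left side is $(x^3+Bx)^2-(Ax^2+C)^2$, so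
$$x^6+(2B-A^2)x^4+(B^2-2AC)x^2-C^2=x^6-x^4-x^2-1.$$
Thus $A^2=2B+1$ is odd, so $A^2\equiv1\pmod 8$ and $B$ is even. But $B^2=2AC-1$ is odd, a contradiction.

**Step 2: the entropy doubles.** By Step 1, $1,g$ are linearly independent over $\mathbb Q(\beta_3)$. So
$$\sum_{i<2n}\epsilon_ig^i=\sum_{i<n}\epsilon_{2i}\beta_3^i+g\sum_{i<n}\epsilon_{2i+1}\beta_3^i$$
determines its two parts, which are independent, and its entropy is twice that of $\sum_{i<n}\epsilon_i\beta_3^i$. Dividing by $2n$ gives $h_g=h_{\beta_3}$. By Fact 3 for $\beta_3$, $h_{\beta_3}/\log\beta_3\ge d_3$. So $h_g/\log g=2h_{\beta_3}/\log\beta_3\ge2d_3>1$, and Fact 3 for $g$ gives $\dim\mu_g=1$. $\square$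

**Proof of Theorem 1, given Theorem 2.** For $\beta\in(\sqrt2,2)\setminus\{\beta_3\}$ combine Fact 1 and Theorem 2. For $\beta=\sqrt2$ we saw $\dim\mu_{\sqrt2}=1>d_3$. Let $\beta\in(1,\sqrt2)$, and let $k\ge1$ be least with $\beta^{2^k}\ge\sqrt2$. Then $\beta^{2^{k-1}}<\sqrt2$, so $\beta^{2^k}\in[\sqrt2,2)$, and iterating (3) gives $\dim\mu_\beta\ge\dim\mu_{\beta^{2^i}}$ for $0\le i\le k$. If $\beta^{2^k}\ne\beta_3$, take $i=k$ and use the first two cases. If $\beta^{2^k}=\beta_3$, take $i=k-1$: by Lemma 2, $\dim\mu_\beta\ge\dim\mu_{\sqrt{\beta_3}}=1>d_3$. So $\dim\mu_\beta>d_3$ for all $\beta\ne\beta_3$; the infimum is attained only at $\beta_3$, and $\beta_*=\beta_3$. $\square$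

## Finite resolution gives lower semicontinuity and stops at $d_3$

A sensible first attack on the window is to look at $X$ with finite precision. If $\xi$ is a finite partition of $\mathbb R$ into intervals, then $H(\omega_0|X_\beta)\le H(\omega_0|\xi(X_\beta))$, so by (1) we get a lower bound for the dimension that depends on finitely many probabilities. Here is what this gives. Let
$$D(\beta)=\frac{\log2-H(\omega_0|X_\beta)}{\log\beta}\qquad(1<\beta\le2),$$
so $D(\beta)=\dim\mu_\beta$ for $\beta<2$ and $D(2)=1$.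

**Lemma 3.** $D$ is lower semicontinuous on $(1,2]$.

*Proof.* Fix $\beta_0$. The law of $X_{\beta_0}$ has no atoms. Indeed, conditioning on $\omega_0$ gives $\mathbb P(X=x)=\frac12\mathbb P(X=\beta_0x)+\frac12\mathbb P(X=\beta_0(x-1))$. If there were atoms, the set $A$ of atoms of maximal mass would be finite, nonempty and mapped into itself by $x\mapsto\beta_0x$ and by $x\mapsto\beta_0(x-1)$. A finite set with $\beta_0A\subset A$, $\beta_0>1$, is contained in $\{0\}$, and then $-\beta_0\in A$, a contradiction.

Given $\epsilon>0$, take dyadic partitions $\xi_n$ of $[0,\beta_0/(\beta_0-1)]$, completed by two rays. By martingale convergence $\mathbb P(\omega_0=1|\xi_n(X_{\beta_0}))\to\mathbb P(\omega_0=1|X_{\beta_0})$ a.s., and $h$ is bounded and continuous; so some $\xi=\xi_n$ has $H(\omega_0|\xi(X_{\beta_0}))<H(\omega_0|X_{\beta_0})+\epsilon$. As $\beta\to\beta_0$, $X_\beta\to X_{\beta_0}$ uniformly on $\Omega$, and the endpoints of $\xi$ are null for $X_{\beta_0}$, so $\mathbb P(X_\beta\in I,\omega_0=i)\to\mathbb P(X_{\beta_0}\in I,\omega_0=i)$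 for each $I\in\xi$. Hence $H(\omega_0|X_\beta)\le H(\omega_0|\xi(X_\beta))\to H(\omega_0|\xi(X_{\beta_0}))$, and $\liminf_{\beta\to\beta_0}D(\beta)\ge D(\beta_0)-\epsilon/\log\beta_0$. $\square$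

The proof shows where this attack stops. The bound $(\log2-H(\omega_0|\xi(X_\beta)))/\log\beta$ is continuous in $\beta$ and at $\beta_3$ it is at most $d_3$. So as $\beta\to\beta_3$ the bound that a fixed $\xi$ provides tends to a number at most $d_3$: it cannot give a gap, however fine $\xi$ is. We need a feature that changes abruptly when $\beta$ leaves $\beta_3$. Lemma 3 will be of use at the end, for the first half of Theorem 3.

## Coincidences of two digit sequences as paths

At $\beta=\beta_3$ we have $1=\beta^{-1}+\beta^{-2}+\beta^{-3}$, so for every $z\in\Omega$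
$$\pi_{\beta_3}(1000z)=\pi_{\beta_3}(0111z).$$
A point of this form does not reveal its first digit, and this is the source of the dimension drop. For $\beta\ne\beta_3$ the two points differ by
$$1-\beta^{-1}-\beta^{-2}-\beta^{-3}=\beta^{-3}P(\beta),$$
which is tiny but not zero. We need control of all pairs $\omega,\omega'$ with $\pi_\beta(\omega)=\pi_\beta(\omega')$, at $\beta_3$ and near it.

Let $|\beta-\beta_3|<10^{-8}$ ($\beta=\beta_3$ allowed) and $\eta=P(\beta)$. We have $P'(\beta_3)=3\beta_3^2-2\beta_3-1=5.4703538$, and $5.47\le P'\le5.48$ on the interval, so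
$$5.47\,|\beta-\beta_3|\le|\eta|\le5.48\,|\beta-\beta_3|<5.48\cdot10^{-8}.\tag{4}$$

Write $d_k=\omega'_k-\omega_k\in\{-1,0,1\}$ and $s_k=\sum_{i<k}d_i\beta^{k-1-i}$, so that $s_0=0$ and $s_{k+1}=\beta s_k+d_k$. If $\pi(\omega)=\pi(\omega')$, then $\sum d_i\beta^{-i}=0$, so $s_k=-\sum_{i\ge0}d_{k+i}\beta^{-1-i}$ and
$$|s_k|\le\frac1{\beta-1}<1.1916.\tag{5}$$
So a multiplication by $\beta$ and a correction must keep $s_k$ in a small interval. Try it by hand at $\beta_3$: from $s=1$, the digits $d=0,1$ give at least $1.83$, too large, so $d=-1$ and $s=\beta-1\approx0.839$. Again only $d=-1$ works, giving $s=\beta^2-\beta-1\approx0.544$. Now $d=1$ is impossible, $d=-1$ gives $P(\beta)=0$, and $d=0$ gives $1+P(\beta)=1$. The process closes up.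

**Definition.** The states are $0,\pm1,\pm b,\pm c$, with values $v(0)=0$, $v(1)=1$, $v(b)=\beta-1$, $v(c)=\beta^2-\beta-1$, $v(-x)=-v(x)$. The allowed transitions, with labels $d\in\{-1,0,1\}$, are
$$0\xrightarrow{d}d,\qquad1\xrightarrow{-1}b,\qquad b\xrightarrow{-1}c,\qquad c\xrightarrow{-1}0,\qquad c\xrightarrow{0}1,$$
and their negatives (states and labels negated).

Example: for $0110111$ and $1000000$ the differences are $1,-1,-1,0,-1,-1,-1$ and the path is $0,1,b,c,1,b,c,0$. Indeed $\beta_3^6=\beta_3^5+\beta_3^4+\beta_3^2+\beta_3+1$, because $\beta_3^2+\beta_3+1=\beta_3^3$.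

For $\beta\neq\beta_3$ the closing-up has an error $\eta$ each time, and errors grow by the factor $\beta$ per step. The next definition measures how deep the exact picture survives.

**Definition.** An integer $n\ge2$ is admissible for $\beta$ if $|\eta|\beta^{3n-4}/(1-\beta^{-3})\le0.08$.

For $\beta=\beta_3$ every $n\ge2$ is admissible. For fixed $n$, all $\beta$ close enough to $\beta_3$ admit $n$. And $n=9$ is admissible in the whole window: $\beta_3^3=6.2222625$, $\beta_3^{12}=1498.9713$, $\beta_3^{24}=2.246915\cdot10^6$, so $\beta^{23}<1.2217\cdot10^6$ and $1/(1-\beta^{-3})<1.1915$, and $5.48\cdot10^{-8}\cdot1.2217\cdot10^6\cdot1.1915<0.0798$.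

**Lemma 4.** Let $n$ be admissible for $\beta$ and $\pi_\beta(\omega)=\pi_\beta(\omega')$. Then $d_0d_1\cdots d_{3n}$ labels a path $0=\sigma_0,\sigma_1,\dots,\sigma_{3n+1}$ of allowed transitions.

*Proof.* By induction we build the path together with the identity
$$s_k=v(\sigma_k)+\delta_k,\qquad\delta_0=0,\quad\delta_{k+1}=\beta\delta_k\pm\eta\text{ if }\sigma_k=\pm c,\quad\delta_{k+1}=\beta\delta_k\text{ otherwise}.\tag{6}$$

**Step 1: the error stays below $0.08$.** A path from $0$ needs three steps to reach $\pm c$, and from $\pm c$ it needs at least three steps to return to $\{c,-c\}$ (the fastest way is $c,1,b,c$). So $\pm c$ occurs only at times $t\ge3$, at least $3$ apart. By (6), $\delta_k$ is a sum of terms $\pm\eta\beta^{k-1-t}$ over those times $t<k$. For $k\le3n$ the largest exponent is at most $3n-4$ and the exponents are at least $3$ apart, so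
$$|\delta_k|\le|\eta|\sum_{i\ge0}\beta^{3n-4-3i}=\frac{|\eta|\beta^{3n-4}}{1-\beta^{-3}}\le0.08.$$

**Step 2: every step $k\le3n$ is an allowed transition.** Up to negating everything:

* From $0$: every $d$ is allowed, and $s_{k+1}=d+\beta\delta_k$.
* From $1$: $s_k\ge0.92$. If $d_k\ge0$ then $s_{k+1}>1.69$, against (5). So $d_k=-1$ and $s_{k+1}=\beta-1+\beta\delta_k$.
* From $b$: $s_k\ge0.759$. If $d_k\ge0$ then $s_{k+1}>1.39$, against (5). So $d_k=-1$ and $s_{k+1}=\beta^2-\beta-1+\beta\delta_k$.
* From $c$: $s_k\ge0.463$. If $d_k=1$ then $s_{k+1}>1.85$, against (5). If $d_k=0$, then $s_{k+1}=\beta^3-\beta^2-\beta+\beta\delta_k=1+\eta+\beta\delta_k$. If $d_k=-1$, then $s_{k+1}=\eta+\beta\delta_k$.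

In each case the transition is allowed and (6) holds at $k+1$. $\square$

**Remark.** For the labels of an allowed path, (6) is an algebraic identity in $\beta$. Evaluated at $\beta_3$, where $\eta=0$, it gives $\sum_{i<k}d_i\beta_3^{k-1-i}=v(\sigma_k)|_{\beta_3}$. So if $\sigma_k=0$, the two prefixes of length $k$ have the same value in base $\beta_3$, even if the path came from a coincidence in another base $\beta$.

Mirror symmetry: complementing all digits of $\omega$ and of $\omega'$ preserves the relation $\pi(\omega)=\pi(\omega')$ and negates all $d_k$, hence all states. "Mirror image" refers to this operation.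

## Reading three digits at a time: the statuses $u$, $l$, $m$

A path speaks about a pair of sequences. We want a function of $\omega$ alone that takes the same value on $\omega$ and $\omega'$ whenever they coincide. Nontrivial excursions $1\to b\to c\to\{0,1\}$ take three steps, which suggests looking at the pair after $1,4,7,\dots$ digits. If the state is then $1$, the transitions force $\omega$ to read $11x$ and $\omega'$ to read $00x$. A single sequence does not know whether it has a partner, but it can record whether it could be the one that is behind (status $u$), the one that is ahead (status $l$), or either (status $m$), and it is discarded ($\dagger$) when it reads a block incompatible with this.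

**Definition.** Write $\omega=\omega_0b_1b_2\cdots$ with $b_j=\omega_{3j-2}\omega_{3j-1}\omega_{3j}$. Let $S_0=u$ if $\omega_0=0$ and $S_0=l$ if $\omega_0=1$. On reading the next block,
$$u:\ 110\to u,\ 111\to m;\qquad l:\ 001\to l,\ 000\to m;\qquad m:\ 111\to m,\ 000\to m,\ 110\to u,\ 001\to l;$$
every other block leads to $\dagger$, which is absorbing. Let $W_j=\{S_j\ne\dagger\}$ ("$\omega$ is alive at $j$").

So $W_0=\Omega$ and $W_{j+1}\subset W_j$; complementing digits exchanges $u$ and $l$ and fixes $m$. The set $W_1$ consists of the four words $0110\,(u)$, $0111\,(m)$, $1001\,(l)$, $1000\,(m)$. Let $p_j=\mathbb P(S_j\in\{u,l\})$ and $r_j=\mathbb P(S_j=m)$. From $u$ or $l$ one block of eight leads to $\{u,l\}$ and one to $m$; from $m$ two lead to $\{u,l\}$ and two to $m$. So $p_0=1$, $r_0=0$, $p_{j+1}=r_{j+1}=\frac18p_j+\frac14r_j$, and for $j\ge1$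
$$p_j=r_j=\tfrac18\left(\tfrac38\right)^{j-1},\qquad\mathbb P(W_j)=\tfrac23\left(\tfrac38\right)^j.\tag{7}$$

Given a coincidence, put $\sigma_{(j)}=\sigma_{1+3j}$, the state after $1+3j$ digits. The next lemma compares the statuses of the two partners. There is one nuisance to expect, the coincidence that starts in the wrong position within a block: $\omega=0110\,00\cdots$ and $\omega'=0101\,11\cdots$ (the identity $1000\sim0111$ shifted by two places). Here $S_1(\omega)=u$ but $S_1(\omega')=\dagger$. This is case (c).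

**Lemma 5.** Let $n$ be admissible for $\beta$, $\pi_\beta(\omega)=\pi_\beta(\omega')$, $0\le j\le n$ and $\omega\in W_j$. Then one of the following holds.

* (a) $\sigma_{(j)}=0$ and $S_j(\omega')=S_j(\omega)$.
* (b) $\sigma_{(j)}=1$, $S_j(\omega)\in\{u,m\}$, $S_j(\omega')\in\{l,m\}$.
* (b′) $\sigma_{(j)}=-1$, $S_j(\omega)\in\{l,m\}$, $S_j(\omega')\in\{u,m\}$.
* (c) $j\ge1$, $\sigma_{(j)}=-b$, $\sigma_{(j-1)}=0$, $S_{j-1}(\omega)=S_{j-1}(\omega')\in\{u,m\}$, $b_j(\omega)=110$, $b_j(\omega')=101$; moreover $\omega\notin W_{j+1}$ if $j\le n-1$.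
* (c′) The mirror image of (c): $j\ge1$, $\sigma_{(j)}=b$, $\sigma_{(j-1)}=0$, $S_{j-1}(\omega)=S_{j-1}(\omega')\in\{l,m\}$, $b_j(\omega)=001$, $b_j(\omega')=010$; moreover $\omega\notin W_{j+1}$ if $j\le n-1$.

*Proof.* Induction on $j$. For $j=0$ we have $\sigma_{(0)}=\omega'_0-\omega_0$: value $0$ gives (a), value $1$ means $\omega_0=0,\omega_0'=1$, which is (b), and $-1$ gives (b′). Let $j\le n-1$ and $\omega\in W_{j+1}$. Then $\omega\in W_j$, and at level $j$ cases (c), (c′) are excluded since they would give $\omega\notin W_{j+1}$. The block $b_{j+1}$ uses labels $d_{3j+1},d_{3j+2},d_{3j+3}$, of index at most $3n$, so Lemma 4 applies to them.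

**Case (a) at level $j$, common status $s$.** Since $\omega$ survives, $b_{j+1}(\omega)$ is $110$ or $111$ with $s\in\{u,m\}$, or $001$ or $000$ with $s\in\{l,m\}$. The last two are mirror images of the first two, which we treat now; recall that from state $0$ a first label $-1$ leads to state $-1$, which must be followed by $+1$, and that a label $+1$ needs a digit $0$ in $\omega$.

Let $b_{j+1}(\omega)=111$. All $d\le0$ on the block. A $-1$ in position 1 or 2 would have to be followed by $+1$ inside the block, impossible. So $b_{j+1}(\omega')$ is $111$, and then both get status $m$ and $\sigma_{(j+1)}=0$: case (a); or $110$, and then $\omega$ gets $m$, $\omega'$ gets $u$, and $\sigma_{(j+1)}=-1$: case (b′).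

Let $b_{j+1}(\omega)=110$. A nonzero $d$ in position 1 is $-1$ and needs $+1$ in position 2, impossible, as $\omega$ has the digit 1 there. If the first nonzero $d$ is in position 2, it is $-1$ and must be followed by $+1$; then $b_{j+1}(\omega')=101$ and the states go $0,0,-1,-b$: this is (c) at level $j+1$. It remains to check its last assertion: if $j+1\le n-1$, the label $d_{3(j+1)+1}$ has index at most $3n-2$, and from $-b$ it must be $+1$, so the next digit of $\omega$ is $0$. But $S_{j+1}(\omega)=u$ survives only blocks $11x$, so $\omega\notin W_{j+2}$. Finally, if $d=0$ in positions 1 and 2, then $b_{j+1}(\omega')$ is $110$ (both get $u$, $\sigma_{(j+1)}=0$: case (a)) or $111$ ($\omega$ gets $u$, $\omega'$ gets $m$, $\sigma_{(j+1)}=1$: case (b)).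

**Case (b) at level $j$.** From state $1$ the labels are $(-1,-1,0)$ or $(-1,-1,-1)$. So the blocks of $(\omega,\omega')$ are $(110,000)$, with new statuses $(u,m)$ and $\sigma_{(j+1)}=1$; or $(111,001)$, with $(m,l)$ and $\sigma_{(j+1)}=1$; or $(111,000)$, with $(m,m)$ and $\sigma_{(j+1)}=0$. These are (b), (b), (a). Case (b′) is the mirror image. $\square$

## A code visible from the point $X$

**Definition.** For $\omega\notin\bigcap_jW_j$ let $j^*$ be the last $j$ with $S_j\ne\dagger$, and $k^*$ the last $j\le j^*$ with $S_j=m$, if there is one. Put $F(\omega)=(\varnothing,\omega_0)$ if there is none, and otherwise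
$$F(\omega)=(k^*,\zeta_{k^*}(\omega)),\qquad\zeta_k(\omega)=\sum_{i\le3k}\omega_i\beta_3^{3k-i}.$$

By (7), $F$ is defined almost surely. It takes countably many values, and on $\Omega\setminus W_n$ it is a function of the first $1+3n$ digits. The definition uses $\beta_3$ only and does not depend on $\beta$. By the Remark after Lemma 4, $\sigma_{(k)}=0$ implies $\zeta_k(\omega)=\zeta_k(\omega')$.

Example. The words with $S_1=m$ are $0111$ and $1000$, both with $\zeta_1=\beta_3^3$. The words with $S_2=m$ are $0110111$, $0111000$, $1000000$, all with $\zeta_2=\beta_3^6$, and $0111111$, $1000111$, $1001000$, all with $\zeta_2=\beta_3^6+\beta_3^3$. (Six words of probability $2^{-7}$; (7) gives $r_2=\frac3{64}$, as it should.)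

**Lemma 6.** Let $n$ be admissible for $\beta$. If $\pi_\beta(\omega)=\pi_\beta(\omega')$ and $\omega,\omega'\notin W_n$, then $F(\omega)=F(\omega')$.

*Proof.* We may assume $j:=j^*(\omega)\ge j^*(\omega')$; then $j\le n-1$. Apply Lemma 5 at level $j$.

**Step 1: (b) and (b′) do not occur.** In case (b) the next two labels are $-1,-1$ (indices at most $3n$), so the next block of $\omega$ is $11x$; as $S_j(\omega)\in\{u,m\}$, $\omega$ survives it, against the choice of $j$. Case (b′) is the mirror image.

**Step 2: descent.** Suppose $\sigma_{(i)}=0$, $S_i(\omega)=S_i(\omega')=u$, $1\le i\le j$. We look for the last common status $m$. The status $u$ at a level $i\ge1$ is entered only by the block $110$, so $b_i(\omega)=b_i(\omega')=110$ and $d=(0,0,0)$ on this block. State $0$ can be entered with label $0$ only from state $0$ (from $\pm c$ the label is $\mp1$). Hence $\sigma_{(i-1)}=0$. As $\omega\in W_{i-1}$, Lemma 5 at level $i-1$ must be in case (a), so the statuses at $i-1$ agree; they lie in $\{u,m\}$, because $110$ kills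 $l$. Iterating, we reach either a level $k$ with $\sigma_{(k)}=0$ and common status $m$, with common status $u$ at all later levels up to the starting one; or level $0$ with common status $u$, that is, $\omega_0=\omega'_0=0$. With $l$ and $001$ in place of $u$ and $110$ the argument is the same, the last alternative being $\omega_0=\omega_0'=1$.

**Step 3: case (a).** Here $\omega'$ is alive at $j$, so $j^*(\omega')=j$; the statuses agree and $\sigma_{(j)}=0$. If the common status is $m$, then $k^*=j$ for both and $\zeta_j$ agrees. Otherwise Step 2 (or $j=0$ directly) gives a common $k^*=k$ with $\zeta_k(\omega)=\zeta_k(\omega')$, or $F=(\varnothing,\omega_0)$ for both with $\omega_0=\omega_0'$.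

**Step 4: case (c).** Here $S_j(\omega)=u$, while $101$ kills $\omega'$, so $j^*(\omega')=j-1$. At $j-1$ the state is $0$ and the statuses agree, in $\{u,m\}$. If they are $m$, then $k^*=j-1$ for both and $\zeta_{j-1}$ agrees. If they are $u$, descend from $j-1$ as in Step 3. Case (c′) is the same with $l$. $\square$

In the nuisance example, $\omega=011000\cdots$ and $\omega'=010111\cdots$ both have $F=(\varnothing,0)$.

**Lemma 7.** If $n$ is admissible for $\beta$, then $\mathrm{Bad}_n:=\pi_\beta(W_n)$ is compact and $\mathbb P(X_\beta\in\mathrm{Bad}_n)\le(3/8)^n$.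

*Proof.* $W_n$ is clopen in $\Omega$, hence compact. Let $\pi(\omega')=\pi(\omega)$ with $\omega\in W_n$. By Lemma 5 at level $n$, either $\omega'\in W_n$ (cases (a), (b), (b′)), or $S_{n-1}(\omega')\in\{u,m\}$ and $b_n(\omega')=101$, or $S_{n-1}(\omega')\in\{l,m\}$ and $b_n(\omega')=010$. As $n-1\ge1$, (7) bounds the total probability of such $\omega'$ by
$$\tfrac23\left(\tfrac38\right)^n+\tfrac18(p_{n-1}+2r_{n-1})=\tfrac23\left(\tfrac38\right)^n+\tfrac18\left(\tfrac38\right)^{n-1}=\left(\tfrac38\right)^n.\qquad\square$$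

We turn this into a statement about Borel sets. Let $n$ be admissible. For each of the finitely many values $f$ of $F$ on $\Omega\setminus W_n$, the set $C_f=\{\omega\notin W_n:F(\omega)=f\}$ is clopen, so $E_f:=\pi_\beta(C_f)\setminus\mathrm{Bad}_n$ is Borel. By Lemma 6 the $E_f$ are pairwise disjoint. They cover $\pi_\beta(\Omega)\setminus\mathrm{Bad}_n$, since $\pi(\omega)\notin\mathrm{Bad}_n$ forces $\omega\notin W_n$. And if $\pi_\beta(\omega)\in E_f$, then $\omega\notin W_n$ and $\pi_\beta(\omega)\in E_{F(\omega)}$, so $F(\omega)=f$. In short: off a set of probability at most $(3/8)^n$, the point $X_\beta$ determines $F$. For $\beta=\beta_3$ all $n\ge2$ are admissible, so $F$ is a Borel function of $X_{\beta_3}$ off the null set $\bigcap_n\mathrm{Bad}_n$.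

The next lemma says that at $\beta_3$, the code contains everything that $X$ knows about $\omega_0$. Let
$$U=\bigcup_{i\ge0}[(110)^i111],\qquad L=\bigcup_{i\ge0}[(001)^i000],\qquad V=\Omega\setminus(U\cup L),$$
unions of disjoint cylinders. Then $\mathbb P(U)=\mathbb P(L)=\sum_{i\ge0}8^{-i-1}=\frac17$ and $\mathbb P(V)=\frac57$.

**Lemma 8.** $H_3=H(\omega_0|F)$.

*Proof.* Let $\beta=\beta_3$. From status $m$ at level $k$, status $m$ recurs later if and only if $T^{3k+1}\omega\in U\cup L$: after $m$ one either returns at once by $111$ or $000$, or passes to $u$ by $110$ and must read $(110)^{i}111$ in total, or to $l$ and must read $(001)^i000$. So up to null sets $\{F=(k,\zeta)\}$ is the event that $S_k=m$, $\zeta_k=\zeta$ and $z:=T^{3k+1}\omega\in V$. The first two conditions concern only $\omega_0\cdots\omega_{3k}$, and $z$ is independent of this prefix. On the event, $X=\beta_3^{-3k}\zeta+\beta_3^{-3k-1}\pi(z)$ is a function of $z$. Hence, given $F=(k,\zeta)$, $\omega_0$ and $X$ are independent. Given $F=(\varnothing,i)$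 this is trivial, as $\omega_0=i$. Since $F$ is a.s. a function of $X$, $H(\omega_0|X)=H(\omega_0|X,F)=H(\omega_0|F)$. $\square$

As a check of size: the value $f_1=(1,\beta_3^3)$ has probability $\frac18\cdot\frac57$ and contributes $\frac5{56}\log2\approx0.0619$ to $H_3$. Each of the two values with $k^*=2$ has probability $\frac3{128}\cdot\frac57$ and conditional entropy $h(\frac13)$, and together they contribute about $0.0213$. So three values already give $0.0832$ of $H_3\approx0.0957$.

## Comparing $H(\omega_0|X_\beta)$ with $H_3$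

Now let $0<|\beta-\beta_3|<10^{-8}$ and let $n$ be admissible for $\beta$. For each value $f$ of $F$ put $\nu_i^f(B)=\mathbb P(X_\beta\in B,F=f,\omega_0=i)$. Since $X\in E_f$ implies $F=f$, $\mu_i(B\cap E_f)\le\nu_i^f(B)$ for every Borel $B$. Splitting $\int G(d\mu_0,d\mu_1)$ over $\mathrm{Bad}_n$ and the $E_f$, and using $G\le(x+y)\log2$, Lemma 7 and the monotonicity of $G$,
$$H(\omega_0|X_\beta)\le\log2\left(\tfrac38\right)^n+\sum_f\int G(d\nu_0^f,d\nu_1^f).\tag{8}$$
Only finitely many $f$ are needed, but since $G\ge0$ we may sum over all of them.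

If we now apply Jensen (2) to every term, the sum becomes $\sum_fG(\mathbb P(F=f,\omega_0=0),\mathbb P(F=f,\omega_0=1))=H(\omega_0|F)=H_3$, by Lemma 8 and because $F$ does not depend on $\beta$. We would get $H(\omega_0|X_\beta)\le H_3+\log2\,(3/8)^n$, which has the wrong sign. We lost the information that, for $\beta\ne\beta_3$, $X_\beta$ still carries about $\omega_0$ once $F$ is known. It is enough to save it for the single value $f_1=(1,\beta_3^3)$.

Up to a null set $\{F=f_1\}=\{1000z\text{ or }0111z:z\in V\}$. Write $\nu_i=\nu_i^{f_1}$; both have mass $a=\frac1{16}\cdot\frac57=\frac5{112}$. Let $p=\nu_1/a$, $q=\nu_0/a$, and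
$$J=\tfrac12\mathrm{KL}\left(p\,\big\|\,\tfrac{p+q}2\right)+\tfrac12\mathrm{KL}\left(q\,\big\|\,\tfrac{p+q}2\right),$$
where $\mathrm{KL}(p\|m)=\int\log\frac{dp}{dm}\,dp$. Using the same letters for densities, $G(aq,ap)=a\left[-p\log\frac p{p+q}-q\log\frac q{p+q}\right]$, and $\log\frac p{p+q}=\log\frac p{(p+q)/2}-\log2$. Integrating, $\int G(d\nu_0,d\nu_1)=2a(\log2-J)$. Jensen would have given $G(a,a)=2a\log2$ here. Applying (2) in (8) only for $f\ne f_1$ we obtain
$$H(\omega_0|X_\beta)\le H_3-2aJ+\log2\left(\tfrac38\right)^n.\tag{9}$$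

Let $\mathrm{TV}(p,q)=\sup_A|p(A)-q(A)|$. Each of $p,q$ has distance $\frac12\mathrm{TV}(p,q)$ from $\frac{p+q}2$, so Pinsker's inequality $\mathrm{KL}\ge2\,\mathrm{TV}^2$ gives $J\ge\frac12\mathrm{TV}(p,q)^2$, hence
$$2aJ\ge a\,\mathrm{TV}(p,q)^2.\tag{10}$$

## Two translates at distance $10^{-8}$ that are far apart

The measure $p$ is the law of $1+\beta^{-4}\pi(z)$, and $q$ is the law of $\beta^{-1}+\beta^{-2}+\beta^{-3}+\beta^{-4}\pi(z)$, with $z$ fair conditioned on $V$. They are translates of each other by $\beta^{-3}\eta$. If $p$ had a density $g$ with integrable derivative, then $\mathrm{TV}(p,q)\le\frac12|\beta^{-3}\eta|\int|g'|$, which tends to $0$ with $\eta$, and for small $\eta$ the gain in (10) would be worthless. We need that $p$ is rough at every small scale: its Fourier transform must be of a fixed size at some frequency comparable to $1/|\eta|$.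

For real $\tau$ test with $f(x)=e(\tau\beta^4x)$, $|f|=1$. Since $\int f\,d(p-q)$ has modulus at most $2\,\mathrm{TV}(p,q)$, and $\beta^4\cdot\beta^{-3}\eta=\beta\eta$,
$$\mathrm{TV}(p,q)\ge\tfrac12\left|\int f\,d(p-q)\right|=\tfrac12|\Psi|\,|e(\tau\beta\eta)-1|=|\Psi|\,|\sin(\pi\tau\beta\eta)|,\qquad\Psi=\mathbb E[e(\tau\pi(z))\,|\,V].\tag{11}$$

**Lemma 9.** For $0<|\beta-\beta_3|<10^{-8}$ there is $\tau$ with $|\Psi|\ge0.099$ and $|\sin(\pi\tau\beta\eta)|\ge0.89$.

The mechanism is this. For unconditioned $z$, $\varphi(t):=\mathbb E\,e(t\pi(z))=\prod_i\frac{1+e(t\beta^{-i})}2$, so $|\varphi(t)|=\prod_{i\ge0}|\cos\pi t\beta^{-i}|$. This product is not small if the numbers $t\beta^{-i}$ are close to integers as long as they are large. The conjugates of $\beta_3$ have modulus less than $1$, so suitable multiples of powers of $\beta_3$ are close to integers; and $\tau$ can be chosen from a geometric progression of ratio $\beta_3$, which is dense enough to reach the scale $1/|\eta|$.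

*Proof.* Let $\gamma=1/P'(\beta_3)=0.182803533$ (nine decimals).

**Step 1: choose $\tau$ so that the sine is large.** Let $\tau=\gamma\beta_3^N$ with $N\in\mathbb Z$ such that $\kappa:=\tau\beta|\eta|\in[0.35,0.35\beta_3)\subset[0.35,0.6438)$. Such $N$ exists as $\eta\ne0$. On this interval $\sin\pi\kappa\ge\sin(0.35\pi)>0.89$, because $0.6438<0.65$. Since $\gamma\beta|\eta|<1.843\cdot10^{-8}$ by (4), $\beta_3^N\ge0.35/(1.843\cdot10^{-8})>1.89\cdot10^7$, while $\beta_3^{27}=\beta_3^{24}\beta_3^3<1.40\cdot10^7$. So $N\ge28$.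

**Step 2: the numbers $x_j=\gamma\beta_3^j$ are near integers.** Let $T_0=T_1=0$, $T_2=1$, $T_{j+3}=T_{j+2}+T_{j+1}+T_j$. Lagrange's identity gives $\sum_{P(\alpha)=0}\alpha^j/P'(\alpha)=0,0,1$ for $j=0,1,2$, and both sides satisfy the same recursion, so the sum is $T_j$ for all $j\ge0$. The real root contributes $x_j$. So with $\alpha$ a nonreal root, $e_j:=x_j-T_j=-2\,\mathrm{Re}(\alpha^j/P'(\alpha))$. The product of the roots is $1$, so $|\alpha|^2=\beta_3^{-1}$. The discriminant of $x^3+bx^2+cx+d$ is $b^2c^2-4c^3-4b^3d-27d^2+18bcd$, here $1+4-4-27-18=-44$, and for a cubic it equals $-\prod P'(\text{roots})=-P'(\beta_3)|P'(\alpha)|^2$. So $|P'(\alpha)|^2=44/P'(\beta_3)>8.04$ and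
$$e_j^2\le\frac{4\,\beta_3^{-j}}{8.04}\le\tfrac12\beta_3^{-j}\qquad(j\ge0).$$

**Step 3: replace $\beta_3$ by $\beta$.** Put $y_i=\tau\beta^{-i}=x_{N-i}(\beta_3/\beta)^i$, so $|\varphi(\tau)|=\prod_{i\ge0}|\cos\pi y_i|$, and let $\varrho=|\log(\beta/\beta_3)|<5.5\cdot10^{-9}$. Using $e^t-1\le te^t$,
$$D_i:=|y_i-x_{N-i}|\le\gamma\beta_3^{N-i}(e^{i\varrho}-1)\le\gamma K\,i\,q_0^{\,i},\qquad K=\beta_3^N\varrho,\quad q_0=e^\varrho/\beta_3<0.5437.$$
By (4), $\varrho\le|\beta-\beta_3|/1.8392\le|\eta|/(5.47\cdot1.8392)$. Hence $K=\kappa\varrho/(\gamma\beta|\eta|)\le0.6438/(0.1828\cdot5.47\cdot1.8392^2)<0.1905$, so $\gamma K<0.035$ and $D_i\le0.035\,i\,q_0^{\,i}$. The choice of scale in Step 1 is what keeps $K$ bounded.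

**Step 4: the factors with $i\le N-14$.** Put $j=N-i\ge14$. With $r=q_0^2<0.2957$, $\sum_iD_i^2\le0.035^2\,\frac{r(1+r)}{(1-r)^3}<0.00135$. Also $\beta_3^{14}=\beta_3^{12}\beta_3^2>5070$ and $\sum_{j\ge14}e_j^2\le\frac12\beta_3^{-14}\frac{\beta_3}{\beta_3-1}<0.00022$. Since $\mathrm{dist}(y_i,\mathbb Z)\le|e_{N-i}|+D_i$, Minkowski's inequality gives $\sum\mathrm{dist}(y_i,\mathbb Z)^2<(0.0368+0.0149)^2<0.00268$. As $|\cos\pi y|\ge1-\frac{\pi^2}2\mathrm{dist}(y,\mathbb Z)^2$, $\frac{\pi^2}2\cdot0.00268<0.014$, and $\prod(1-t_i)\ge1-\sum t_i$,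
$$\prod_{i\in I'}|\cos\pi y_i|\ge0.986\qquad\text{for every }I'\subset\{0,\dots,N-14\}.\tag{12}$$

**Step 5: the factors with $j=N-i\le13$.** Now $i\ge15$. For numbers in $[0,1]$ products differ by at most the sum of the differences of the factors, and $|\cos\pi y|$ is $\pi$-Lipschitz. So replacing $y_{N-j}$ by $x_j$ costs at most
$$\sum_{i\ge15}\pi D_i\le0.035\,\pi\,q_0^{15}\left(\frac{15}{1-q_0}+\frac{q_0}{(1-q_0)^2}\right)<0.00043.$$
It remains to bound $\prod_{j\le13}|\cos\pi x_j|$, a fixed number. Start from $x_0=0.182803533$, $x_{-1}=\gamma/\beta_3=0.099388272$, $x_{-2}=\gamma/\beta_3^2=0.054036312$, with errors below $10^{-9}$, and use $x_{j+3}=x_{j+2}+x_{j+1}+x_j$ in both directions: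

| $j$ | $x_j$ | $\lvert\cos\pi x_j\rvert\ge$ | $j$ | $x_j$ | $\lvert\cos\pi x_j\rvert\ge$ |
|---|---|---|---|---|---|
| $-4$ | 0.0159730 | .9987 | 5 | 3.847971 | .8880 |
| $-3$ | 0.0293789 | .9957 | 6 | 7.077522 | .9704 |
| $-2$ | 0.0540363 | .9856 | 7 | 13.017593 | .9984 |
| $-1$ | 0.0993883 | .9516 | 8 | 23.943086 | .9840 |
| 0 | 0.1828035 | .8395 | 9 | 44.038202 | .9928 |
| 1 | 0.3362281 | .4921 | 10 | 80.998881 | .9999 |
| 2 | 0.6184199 | .3635 | 11 | 148.980169 | .9980 |
| 3 | 1.1374516 | .9082 | 12 | 274.017252 | .9985 |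
| 4 | 2.0920996 | .9584 | 13 | 503.996302 | .9999 |

The error of the seeds is multiplied in $x_1,x_2,x_3,\dots$ by at most $3,5,9,17,31,\dots,4063$ (the same recursion started from $1,1,1$), so it stays below $10^{-8}$ for $j\le3$ and below $4.1\cdot10^{-6}$ up to $j=13$. In each row, rounding the cosine down leaves more than $\pi$ times the error of that row; the closest rows are $j=1,2,3$, where the cosines are $0.492103\ldots$, $0.363504\ldots$, $0.908206\ldots$, and $j=9$, where it is $0.992806\ldots$ and the error of $x_9$ is below $4\cdot10^{-7}$. The nine bounds on the left have product at least $0.1219$, the nine on the right at least $0.8373$. For $j\le-5$, with $x_{-5}=0.008684$, $\prod_{j\le-5}|\cos\pi x_j|\ge1-\frac{\pi^2}2\,\frac{x_{-5}^2}{1-\beta_3^{-2}}\ge0.9994$. So $\prod_{j\le13}|\cos\pi x_j|\ge0.1219\cdot0.8373\cdot0.9994\ge0.1020$, and with (12)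
$$|\varphi(\tau)|\ge0.986\,(0.1020-0.00043)\ge0.1.$$

**Step 6: condition on $V$.** On the cylinder $[(110)^i111]$ the sequence $z$ consists of a fixed prefix of length $3(i+1)$ and an independent fair tail, so
$$\mathbb E[e(\tau\pi(z))1_U]=\sum_{i\ge0}8^{-i-1}e(\theta_i)\,\varphi(\tau\beta^{-3(i+1)})$$
with real $\theta_i$, and likewise for $L$. Now $\varphi(\tau\beta^{-k})$ is $\varphi(\tau)$ with its first $k$ factors removed, in modulus. For $i\le4$ put $k=3(i+1)\le15$; the removed indices are at most $14\le N-14$, because $N\ge28$, so (12) gives $|\varphi(\tau\beta^{-k})|\le|\varphi(\tau)|/0.986$. For $i\ge5$ use $|\varphi|\le1$ and $\sum_{i\ge5}8^{-i-1}<4.4\cdot10^{-6}$. Hence, with $\sum_i8^{-i-1}=\frac17$ and $1_V=1-1_U-1_L$,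
$$|\mathbb E[e(\tau\pi(z))1_V]|\ge|\varphi(\tau)|\left(1-\frac2{7\cdot0.986}\right)-8.8\cdot10^{-6}\ge0.0710,$$
and $|\Psi|\ge\frac75\cdot0.0710\ge0.099$. $\square$

**Proof of Theorem 2.** By (11) and Lemma 9, $\mathrm{TV}(p,q)\ge0.099\cdot0.89>0.0881$, so by (10)
$$2aJ\ge\tfrac5{112}(0.0881)^2>3.46\cdot10^{-4}.\tag{13}$$
Take $n=9$, which is admissible: $\log2\,(3/8)^9<1.02\cdot10^{-4}$. So (9) gives $H(\omega_0|X_\beta)\le H_3-2.44\cdot10^{-4}$, and by (1)
$$\dim\mu_\beta\ge\frac{d_3\log\beta_3+2.44\cdot10^{-4}}{\log\beta}.$$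
Since $\log\beta_3=0.609378$ to six decimals, $\log\beta\le\log\beta_3+5.5\cdot10^{-9}<0.6094$, and since $d_3<1$,
$$\dim\mu_\beta-d_3\ge\frac{2.44\cdot10^{-4}-5.5\cdot10^{-9}}{0.6094}>4\cdot10^{-4}.\qquad\square$$
With the squaring reduction this also completes the proof of Theorem 1.

## The size of the jump and the global gap

**Proof of Theorem 3.** **Step 1: the liminf.** The only loss in (9) is $\log2\,(3/8)^n$, and every fixed $n$ is admissible for all $\beta$ close enough to $\beta_3$. So as $\beta\to\beta_3$, $\beta\ne\beta_3$, we may let $n\to\infty$ in (9), while (13) holds throughout the punctured window. By (1),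
$$\liminf_{\beta\to\beta_3,\ \beta\ne\beta_3}\dim\mu_\beta\ge d_3+\frac{3.46\cdot10^{-4}}{\log\beta_3}\ge d_3+5.6\cdot10^{-4}.$$
In particular $\beta\mapsto\dim\mu_\beta$ is discontinuous at $\beta_3$.

**Step 2: a uniform gap on $[\sqrt2,2)$.** By Lemma 3, $D$ attains its minimum on the compact set $[\sqrt2,2]\setminus(\beta_3-10^{-8},\beta_3+10^{-8})$. By Fact 1 and $D(\sqrt2)=D(2)=1>d_3$, this minimum is $d_3+c_0$ with $c_0>0$, and $d_3+c_0\le D(2)=1$. Let $c=\min(c_0,4\cdot10^{-4})$. With Theorem 2, $\dim\mu_\beta\ge d_3+c$ for all $\beta\in[\sqrt2,2)\setminus\{\beta_3\}$.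

**Step 3: the parameters below $\sqrt2$.** For $\beta\in(1,\sqrt2)$ let $k\ge1$ be least with $\beta^{2^k}\ge\sqrt2$. If $\beta^{2^k}\ne\beta_3$, then (3) and Step 2 give $\dim\mu_\beta\ge\dim\mu_{\beta^{2^k}}\ge d_3+c$. If $\beta^{2^k}=\beta_3$, then (3) and Lemma 2 give $\dim\mu_\beta\ge\dim\mu_{\sqrt{\beta_3}}=1\ge d_3+c$. So $\inf_{\beta\in(1,2)\setminus\{\beta_3\}}\dim\mu_\beta\ge d_3+c>d_3$. $\square$
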